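\title{Equitable colorings of linear hypergraphs}

\begin{abstract}
A vertex coloring of a hypergraph is equitable if no edge is monochromatic and any two color classes differ in size by at most one. We prove that for every $k\ge3$ there is a constant $c_k$ such that every linear $k$-uniform hypergraph with maximum degree $d\ge2$ has an equitable $r$-coloring whenever $r>c_k(d/\log d)^{1/(k-1)}$. This confirms a conjecture of Kierstead and Mubayi, and the order of magnitude is best possible. The proof cuts the hypergraph into random parts of prescribed sizes that have almost no short cycles, and colors each part by a semi-random procedure that keeps a reservoir of vertices with two admissible colors, by which the class sizes are made exact at the end.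
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$k$-graph} $H$ consists of a finite set $V(H)$ of vertices and a set of $k$-element subsets of $V(H)$, called edges. The \emph{degree} of a vertex is the number of edges containing it, and $H$ is \emph{linear} if every two edges share at most one vertex. An \emph{$r$-coloring} assigns one of $r$ colors to each vertex; color classes may be empty. It is \emph{proper} if no edge is monochromatic, and \emph{equitable} if it is proper and any two color classes differ in size by at most one. On $n$ vertices, the last condition says that every class has $\lfloor n/r\rfloor$ or $\lceil n/r\rceil$ vertices. Throughout the paper $k\ge3$ is a fixed integer and $\log$ is the natural logarithm.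

How many colors guarantee an equitable coloring, if only the maximum degree is known? For linear $k$-graphs Kierstead and Mubayi \cite{KM} conjectured the following statement, in which the constant depends neither on the degree nor on the number of vertices. Our main result is that it is true.

\begin{theorem}\label{thm:main}
For every $k\ge3$ there is a constant $c=c_k$ such that for all integers $d\ge2$ and $r>c\,(d/\log d)^{1/(k-1)}$, every linear $k$-graph with maximum degree $d$ has an equitable $r$-coloring.
\end{theorem}

The order of magnitude cannot be improved, even for proper colorings.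

\begin{theorem}\label{thm:sharp}
For every $k\ge3$ there is a constant $c'=c'_k>0$ such that for every $d\ge2$ there are arbitrarily large linear $k$-graphs with maximum degree $d$ that have no proper coloring with at most $c'(d/\log d)^{1/(k-1)}$ colors.
\end{theorem}

On the way we prove a bound without the logarithm that needs no linearity. It settles Theorem~\ref{thm:main} when $d$ is bounded or $r$ is large.

\begin{theorem}\label{thm:general}
Every $k$-graph, linear or not, of maximum degree at most $d$ has an equitable $r$-coloring whenever $r^{k-1}\ge k2^{k+3}d$.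
\end{theorem}

\subsection*{Why this order of magnitude}
Color the vertices independently and uniformly with $r$ colors. An edge is monochromatic with probability $r^{-(k-1)}$, so a vertex lies on at most $d/r^{k-1}$ monochromatic edges on average. This points to $r\approx d^{1/(k-1)}$, the order in Theorem~\ref{thm:general}. For arbitrary $k$-graphs nothing better holds: the complete $k$-graph on $n$ vertices has degree $d\le n^{k-1}$, and its color classes have at most $k-1$ vertices, so it needs at least $d^{1/(k-1)}/(k-1)$ colors.

In a linear $k$-graph the edges at a vertex $v$ are disjoint apart from $v$. Color all other vertices at random and say that an edge $e\ni v$ blocks the color $i$ if all of $e\setminus\{v\}$ has color $i$. For fixed $i$ these events are now independent, so $i$ is free at $v$ with probability at least $(1-r^{-(k-1)})^d\approx\exp(-d/r^{k-1})$, and $v$ expects about $r\exp(-d/r^{k-1})$ free colors. If $r^{k-1}=c^{k-1}d/\log d$, this is $r\,d^{-1/c^{k-1}}$, which grows like a positive power of $d$ as soon as $c^{k-1}>k-1$. One therefore guesses the order $(d/\log d)^{1/(k-1)}$.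 For proper colorings the guess is a theorem of Frieze and Mubayi \cite{FM}, which we use (Theorem~\ref{thm:FM}). The assumption $k\ge3$ is needed: every graph is a linear $2$-graph, and the complete graph on $d+1$ vertices needs $d+1$ colors.

An equitable $r$-coloring cannot simply be read off from the existence of a proper one.

\begin{example}\label{ex:gadget}
Let $k=3$. Take vertices $a,b,c$ and attach four new vertices $w_1,\dots,w_4$ by the six edges $aw_1w_2$, $aw_3w_4$, $bw_1w_3$, $bw_2w_4$, $cw_1w_4$, $cw_2w_3$; thus $a,b,c$ correspond to the three ways of splitting the $w_i$ into two pairs. In a proper $2$-coloring the $w_i$ cannot be colored two and two, since the letter of that splitting would have no color left. So three of them have the same color, say blue; their three pairs belong to three different letters, and $a,b,c$ are all red. Attach three such quadruples to the same $a,b,c$. The result is a linear $3$-graph on $15$ vertices. It has a proper $2$-coloring ($a,b,c$ red, all else blue), but in every proper $2$-coloring at least $9$ vertices avoid the color of $a,b,c$, so none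 is equitable.
\end{example}

\subsection*{Plan of the proof}
The random coloring above is turned into a proof by the semi-random method: color a small random fraction of the vertices, update for each remaining vertex the list of colors that are still free, and repeat. If the procedure treats all colors alike, its classes have nearly equal sizes, but it has three defects.
\begin{enumerate}
\item The class sizes are equal only up to a small relative error.
\item A small set of vertices is left uncolored.
\item The analysis needs a hypergraph without short cycles whose number of vertices is a large power of its degree, while a linear $k$-graph may have many short cycles, and all we know about its order is $n\ge1+(k-1)d$.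
\end{enumerate}
Section~\ref{sec:exact} contains two short deterministic lemmas that repair the first two defects. Section~\ref{sec:nibble} runs the semi-random procedure in the form that these lemmas require. Section~\ref{sec:partition} removes the third defect by a random partition into parts of prescribed sizes; it rests on a local lemma for random bijections, proved in Section~\ref{sec:bijections} together with Theorem~\ref{thm:general}. Section~\ref{sec:main} assembles the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.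

\section{Notation and tools}\label{sec:tools}

We write $[t]=\{1,\dots,t\}$, $(x)_s=x(x-1)\cdots(x-s+1)$ and $e\setminus v$ for $e\setminus\{v\}$. The expression $Q=y(1\pm\epsilon)$ means $|Q-y|\le\epsilon y$. For $S\subset V(H)$, the $k$-graph $H[S]$ has vertex set $S$ and the edges contained in $S$; the set $S$ is \emph{independent} if it contains no edge. Two vertices are \emph{neighbors} if some edge contains both. The chromatic number $\chi(H)$ is the least $r$ for which a proper $r$-coloring exists. Constants implied by $O_k$ depend only on $k$.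

A \emph{Berge cycle of length $\ell$}, or $\ell$-cycle, consists of distinct vertices $v_1,\dots,v_\ell$ and distinct edges $e_1,\dots,e_\ell$ with $v_i,v_{i+1}\in e_i$, indices modulo $\ell$. A $k$-graph is linear exactly if it has no $2$-cycle.

We use $1-x\ge e^{-2x}$ for $0\le x\le\frac12$, the bounds $\prod_i(1-x_i)\ge1-\sum_ix_i$ for $x_i\in[0,1]$ and $\binom ab\le(ea/b)^b$, and, for integers $1\le x\le n$ and $1\le s\le n$,
\begin{equation}\label{eq:falling}
\frac{(x)_s}{(n)_s}\le\Bigl(\frac xn\Bigr)^s,\qquad\frac{(x-1)_{s-1}}{(n)_s}\le\frac1n\Bigl(\frac xn\Bigr)^{s-1},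
\end{equation}
which hold because each factor $(x-i)/(n-i)$ with $0\le i\le x$ is at most $x/n$, and both numerators vanish if $s>x$.

\begin{lemma}[Chernoff bounds]\label{lem:chernoff}
Let $X$ be a sum of independent $0/1$ random variables.
\begin{enumerate}
\item[(i)] If $\mathbb{E}X\le M$ and $b\ge0$, then $\Pr(X\ge M+b)\le\exp\bigl(-b^2/(2(M+b/3))\bigr)$.
\item[(ii)] If $\mathbb{E}X=M$ and $0\le\epsilon\le1$, then $\Pr(|X-M|>\epsilon M)\le2e^{-\epsilon^2M/3}$.
\item[(iii)] If $\mathbb{E}X\ge M$, then $\Pr(X<M/2)\le e^{-M/8}$.
\end{enumerate}
\end{lemma}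

\begin{lemma}[McDiarmid's inequality]\label{lem:mcd}
Let $\omega_1,\dots,\omega_n$ be independent random variables, and let $Q=Q(\omega_1,\dots,\omega_n)$ be a real function that changes by at most $c$ when one argument is changed. Then $\Pr(|Q-\mathbb{E}Q|>b)\le2\exp(-2b^2/(nc^2))$ for $b>0$.
\end{lemma}

Real random variables $X_1,\dots,X_n$ are \emph{negatively associated} if
\[
\mathbb{E}\bigl[f(X_i:i\in I)\,g(X_j:j\in J)\bigr]\le\mathbb{E}f(X_i:i\in I)\cdot\mathbb{E}g(X_j:j\in J)
\]
for all disjoint $I,J\subset[n]$ and all coordinatewise nondecreasing $f$ and $g$.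

\begin{lemma}[\cite{JP,DR}]\label{lem:NA}
\begin{enumerate}
\item[(i)] $0/1$ variables whose sum is at most $1$ are negatively associated.
\item[(ii)] The union of independent negatively associated families is negatively associated.
\item[(iii)] Functions of disjoint subfamilies of a negatively associated family, all nondecreasing or all nonincreasing, are negatively associated.
\item[(iv)] Lemma~\ref{lem:chernoff} holds for sums of negatively associated $0/1$ variables.
\end{enumerate}
\end{lemma}

\begin{theorem}[Frieze and Mubayi \cite{FM}]\label{thm:FM}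
For each $k\ge3$ there is a constant $c_0$ such that every linear $k$-graph with maximum degree $\Delta\ge2$ has chromatic number at most $c_0(\Delta/\log\Delta)^{1/(k-1)}$.
\end{theorem}

\section{Random bijections}\label{sec:bijections}

Independent random colors give classes of random sizes. To fix the sizes in advance, take a set $Y$ of $n$ \emph{slots}, disjoint from the vertex set $V$, divide the slots into classes of the desired sizes, and let $\sigma\colon V\to Y$ be a uniformly random bijection. A \emph{partial injection} $\tau$ is an injective map from a subset $\operatorname{dom}\tau\subset V$ into $Y$; let $|\tau|=|\operatorname{dom}\tau|$, and let $A_\tau$ be the event that $\sigma$ extends $\tau$, so that $\Pr(A_\tau)=1/(n)_{|\tau|}$. We say that $\tau$ \emph{involves} $z\in V\cup Y$ if $z\in\operatorname{dom}\tau\cup\operatorname{im}\tau$, and write $\tau\sim\tau'$ if some $z$ is involved in both.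

The events $A_\tau$ and $A_{\tau'}$ with $\tau\not\sim\tau'$ are not independent, but the dependence has a helpful sign. For instance, if $|\tau|=|\tau'|=1$, then
\[
\Pr(A_\tau\mid\overline{A_{\tau'}})=\frac{\frac1n-\frac1{n(n-1)}}{1-\frac1n}=\frac{n-2}{(n-1)^2}<\frac1n .
\]
This sign is all that the proof of the local lemma needs. For a family $\mathcal S$ of partial injections let $G(\mathcal S)=\bigcap_{\tau'\in\mathcal S}\overline{A_{\tau'}}$ be the event that $\sigma$ extends none of them.

\begin{lemma}\label{lem:negdep}
If $\tau'\not\sim\tau$ for all $\tau'\in\mathcal S$ and $\Pr(G(\mathcal S))>0$, then $\Pr(A_\tau\mid G(\mathcal S))\le\Pr(A_\tau)$.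
\end{lemma}

\begin{proof}
Let $X=\operatorname{dom}\tau$. For an injection $\rho\colon X\to Y$ let $\Omega_\rho$ be the set of bijections in $G(\mathcal S)$ that extend $\rho$. The $(n)_{|X|}$ sets $\Omega_\rho$ partition $G(\mathcal S)$, so it suffices to show $|\Omega_\tau|\le|\Omega_\rho|$ for every $\rho$.

Fix a bijection $\beta\colon\rho(X)\setminus\tau(X)\to\tau(X)\setminus\rho(X)$. Given $\sigma\in\Omega_\tau$, define $\sigma'=\rho$ on $X$. For $w\notin X$ we have $\sigma(w)\notin\tau(X)$; put $\sigma'(w)=\sigma(w)$ if $\sigma(w)\notin\rho(X)$ and $\sigma'(w)=\beta(\sigma(w))$ otherwise. Then $\sigma'$ maps $V\setminus X$ bijectively onto $Y\setminus\rho(X)$, so $\sigma'$ is a bijection. For $w\notin X$ the value was changed exactly if $\sigma'(w)\in\tau(X)$, so $\sigma$ can be recovered from $\sigma'$. Suppose that $\sigma'$ extends some $\tau'\in\mathcal S$. For $w\in\operatorname{dom}\tau'$ we have $w\notin X$ and $\sigma'(w)=\tau'(w)\notin\tau(X)$, because $\tau'\not\sim\tau$; hence $\sigma(w)=\sigma'(w)$. So $\sigma$ extends $\tau'$, contrary to $\sigma\in G(\mathcal S)$. Thus $\sigma\mapsto\sigma'$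 is an injection from $\Omega_\tau$ to $\Omega_\rho$.
\end{proof}

\begin{lemma}[Local lemma for random bijections]\label{lem:LLL}
Let $\mathcal B$ be a family of nonempty partial injections and let $\varphi\ge0$. Suppose that $8|\tau|\varphi\le1$ for all $\tau\in\mathcal B$, and that for each $z\in V\cup Y$ the sum of $\Pr(A_\tau)$ over the $\tau\in\mathcal B$ that involve $z$ is at most $\varphi$. Then $\Pr(G(\mathcal B))>0$, and $\Pr(A_{\tau}\mid G(\mathcal B))\le2\Pr(A_{\tau})$ for every nonempty partial injection $\tau$ with $8|\tau|\varphi\le1$, whether or not $\tau\in\mathcal B$.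
\end{lemma}

\begin{proof}
We show by induction on $|\mathcal S|$ that both conclusions hold with any $\mathcal S\subset\mathcal B$ in place of $\mathcal B$. The case $\mathcal S=\emptyset$ is trivial. Let $\tau'\in\mathcal S$. As $\tau'$ is nonempty, $\Pr(A_{\tau'})\le\varphi\le\frac18$, so by induction $\Pr(G(\mathcal S))\ge(1-2\varphi)\Pr(G(\mathcal S\setminus\{\tau'\}))>0$. Now let $8|\tau|\varphi\le1$, let $\mathcal S_1=\{\tau'\in\mathcal S:\tau'\sim\tau\}$ and $\mathcal S_2=\mathcal S\setminus\mathcal S_1$. If $\mathcal S_1=\emptyset$, apply Lemma~\ref{lem:negdep}. Otherwise $|\mathcal S_2|<|\mathcal S|$. Since $\tau$ involves $2|\tau|$ elements of $V\cup Y$, we have $\sum_{\tau'\in\mathcal S_1}\Pr(A_{\tau'})\le2|\tau|\varphi\le\frac14$. Using Lemma~\ref{lem:negdep} in the numerator and induction in the denominator,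
\[
\Pr(A_\tau\mid G(\mathcal S))\le\frac{\Pr(A_\tau\mid G(\mathcal S_2))}{1-\sum_{\tau'\in\mathcal S_1}\Pr(A_{\tau'}\mid G(\mathcal S_2))}\le\frac{\Pr(A_\tau)}{1-2\cdot\frac14}=2\Pr(A_\tau).\qedhere
\]
\end{proof}

The positivity alone gives Theorem~\ref{thm:general}; the conditional bound is needed in Section~\ref{sec:partition}.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $H$ have $n$ vertices. Divide $n$ slots into $r$ classes of sizes $\lfloor n/r\rfloor$ and $\lceil n/r\rceil$, and let $b=\lceil n/r\rceil$. A bijection $\sigma$ colors each vertex by the class of its slot, and this coloring is equitable unless an edge is mapped into one class. If $b<k$ this cannot happen. Let $b\ge k$; then $n/r>b-1\ge b/2$, so $b/n\le2/r$. Let $\mathcal B$ consist of all injections from an edge into a class.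

A vertex $z$ lies in at most $d$ edges, and for each edge and class there are at most $(b)_k$ injections. By \eqref{eq:falling} the sum in Lemma~\ref{lem:LLL} is at most $dr(b)_k/(n)_k\le dr(2/r)^k=2^kd/r^{k-1}$. For a slot $z$, there are at most $nd$ pairs $(e,u)$ with $u\in e$, and for each pair at most $(b-1)_{k-1}$ injections of $e$ into the class of $z$ that send $u$ to $z$. By \eqref{eq:falling} the sum is at most $nd\cdot\frac1n(2/r)^{k-1}$. So we may take $\varphi=2^kd/r^{k-1}$, and the hypothesis on $r$ says $8k\varphi\le1$. By Lemma~\ref{lem:LLL} some bijection extends no member of $\mathcal B$.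
\end{proof}

We shall apply Theorem~\ref{thm:FM} to $k$-graphs for which only an upper bound on the degree is known.

\begin{corollary}\label{cor:FM}
There are $c_*\ge1$ and $\Delta_*$, depending only on $k$, such that every linear $k$-graph $H$ of maximum degree at most $\Delta$, where $\Delta\ge\Delta_*$, has $\chi(H)\le c_*(\Delta/\log\Delta)^{1/(k-1)}$.
\end{corollary}

\begin{proof}
Let $c_*=\max(1,c_0)$ and let $\Delta'\le\Delta$ be the maximum degree of $H$. If $\Delta'<\sqrt\Delta$, Theorem~\ref{thm:general} gives $\chi(H)\le\lceil(k2^{k+3}\sqrt\Delta)^{1/(k-1)}\rceil\le(\Delta/\log\Delta)^{1/(k-1)}$ for large $\Delta$. If $\Delta'\ge\sqrt\Delta\ge e$, then $\Delta'/\log\Delta'\le\Delta/\log\Delta$ because $x/\log x$ increases for $x\ge e$, and Theorem~\ref{thm:FM} applies.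
\end{proof}

\section{Making class sizes exact}\label{sec:exact}

\subsection*{A reservoir of vertices with two colors}
Suppose that some vertices, forming a set $R$, have been given not one color but a pair $\pi(v)$ of colors, and that the coloring is proper however each $v\in R$ later chooses a color from its pair. Then the choices can be used to adjust the class sizes. With $t=2$ colors this is plain: all pairs are $\{1,2\}$, and any $a_1,a_2\ge0$ with $a_1+a_2=|R|$ can be realized.

Take $t=3$ and let each of the three pairs be held by $4$ vertices. Splitting each pair evenly gives every color $4$ vertices. To realize the quotas $(7,4,1)$, note the deviations $b=(3,0,-3)$ and move $(b_i-b_j)/3$ vertices of the pair $\{i,j\}$ from $j$ to $i$: the pair $\{1,2\}$ splits as $3+1$, the pair $\{1,3\}$ as $4+0$, the pair $\{2,3\}$ as $3+1$, and the colors receive $3+4$, $1+3$ and $0+1$ vertices. The deviation of one color is spread over all pairs that contain it, so the deviations that can be corrected grow like $t$ times the number of vertices per pair.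

\begin{lemma}\label{lem:reservoir}
Let $t\ge2$, let $R$ be a finite set, and let $\pi(v)$ be a $2$-subset of $[t]$ for each $v\in R$. Let $m_{ij}=|\{v\in R:\pi(v)=\{i,j\}\}|$ for $i\ne j$, and $R_i=\{v\in R:i\in\pi(v)\}$. Let $a_1,\dots,a_t$ be integers with $\sum_ia_i=|R|$ and $\bigl|a_i-\frac12|R_i|\bigr|\le\frac t4\min_{j\ne j'}m_{jj'}$ for all $i$. Then each $v\in R$ can choose a color in $\pi(v)$ so that exactly $a_i$ vertices choose $i$, for each $i$.
\end{lemma}

\begin{proof}
Let $b_i=a_i-\frac12|R_i|$. As $\sum_i|R_i|=2|R|$, we have $\sum_ib_i=0$. For $i\ne j$ put $w_{ij}=\frac12m_{ij}+(b_i-b_j)/t$. Then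
\begin{equation}\label{eq:transport}
w_{ij}\ge0,\qquad w_{ij}+w_{ji}=m_{ij},\qquad\sum_{j\ne i}w_{ij}=a_i .
\end{equation}
Indeed, $|b_i-b_j|/t\le\frac12m_{ij}$ by hypothesis, and $\sum_{j\ne i}w_{ij}=\frac12|R_i|+\frac1t\bigl((t-1)b_i+b_i\bigr)=a_i$.

The system \eqref{eq:transport} is a transportation problem with integral data, so it has an integral solution; we recall the argument. Regard $w_{ij}$ as the weight of the edge from the node $\{i,j\}$ to the node $i$ in the bipartite graph between pairs and colors. The weights at each node have an integral sum, so no node meets exactly one edge of nonintegral weight. If such edges exist, they therefore contain a cycle, which is even. Add and subtract $\epsilon$ alternately along it and increase $\epsilon$ until some weight becomes an integer. This preserves \eqref{eq:transport} and reduces the number of nonintegral weights. In an integral solution, let $w_{ij}$ of the $m_{ij}$ vertices with pair $\{i,j\}$ choose $i$.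
\end{proof}

\subsection*{Absorbing a small independent set}
The vertices left over by the semi-random procedure span a linear $k$-graph, so Corollary~\ref{cor:FM} splits them into independent sets, one for each color. Such a small set $J$ cannot simply be added to a class $I$, because edges may join the two. But if $I$ is as large as two final classes, we can put the few neighbors of $J$ into one half of $I$ and add $J$ to the other half. The price is a factor $2$ in the number of colors.

\begin{lemma}\label{lem:absorb}
Let $I$ and $J$ be disjoint independent sets in a $k$-graph $G$, and let $N(J)$ be the set of vertices that lie in an edge of $G$ meeting $J$. If $s_1,s_2$ are integers with $s_1+s_2=|I|+|J|$, $|J|\le s_1$ and $|N(J)|\le s_2$, then $I\cup J$ can be partitioned into independent sets of sizes $s_1$ and $s_2$.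
\end{lemma}

\begin{proof}
We have $|I\setminus N(J)|\ge|I|-s_2=s_1-|J|\ge0$, so there is $X\subset I\setminus N(J)$ with $|X|=s_1-|J|$. An edge inside $X\cup J$ lies neither in $X\subset I$ nor in $J$, so it meets both, contrary to $X\cap N(J)=\emptyset$. Thus $X\cup J$ is independent of size $s_1$, and $I\setminus X$ is independent of size $|I|-s_1+|J|=s_2$.
\end{proof}

\section{Coloring a hypergraph without short cycles}\label{sec:nibble}

\begin{proposition}\label{prop:nibble}
There are $\gamma_0\in(0,1]$ and $\Delta_1$, depending only on $k$, such that the following holds for every integer $\Delta\ge\Delta_1$. Let $H$ be a $k$-graph without cycles of length $2,3,4$, with maximum degree at most $\Delta$ and with $n\ge\Delta^{60}$ vertices, and let $t\le\Delta$ be an integer with $\Delta\le\gamma_0t^{k-1}\log\Delta$. Then there are a partition $V(H)=W\sqcup R\sqcup B_1\sqcup\dots\sqcup B_t$ and $2$-subsets $\pi(v)\subset[t]$ for $v\in R$ such that, with $R_i=\{v\in R:i\in\pi(v)\}$,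
\begin{enumerate}
\item[(a)] $|W|\le n\Delta^{-4}$;
\item[(b)] $B_i\cup R_i$ is independent for every $i$;
\item[(c)] for all integers $a_1,\dots,a_t$ with $\sum_ia_i=|R|$ and $\bigl|a_i+|B_i|-\frac nt\bigr|\le\frac n{t\Delta}$ for all $i$, each $v\in R$ can choose a color in $\pi(v)$ so that exactly $a_i$ vertices choose $i$, for each $i$.
\end{enumerate}
\end{proposition}

In words: all but a small set $W$ of vertices can be colored with $t$ colors, and the class sizes can be prescribed exactly within a window around $n/t$.

\subsection{The procedure for $k=3$, heuristically}\label{sub:heuristic}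
Nothing in this subsection is used in the proof; it explains the recursions below. In round $0$ we choose the reservoir $R$ and treat each $v\in R$ as if it had both colors of $\pi(v)$. In each later round every uncolored vertex wakes up with a small probability $\theta$ and picks a random color from its list, which has size $\ell$; so it picks a given color with probability $p=\theta/\ell$. Colors that have become dangerous are deleted from lists, each with the same probability $1-K$, and a vertex keeps its pick if the picked color was not deleted.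

Fix a color $i$ and pretend that each vertex, independently, is uncolored with $i$ in its list with probability $x$, and already has color $i$ with probability $y$. Let $v$ be uncolored with $i$ in its list. An edge $vuu'$ can still become monochromatic in color $i$ if one of $u,u'$ has color $i$ and the other has $i$ in its list (type $1$; about $d_1=2\Delta xy$ edges), or both have $i$ in their lists (type $2$; about $d_2=\Delta x^2$ edges). The expected number of edges that force the deletion of $i$ at $v$ in this round is
\[
\Lambda=d_1p+d_2p^2=\Delta\bigl[(y+xp)^2-y^2\bigr],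
\]
and $K\approx e^{-\Lambda}$. A vertex with $i$ in its list receives color $i$ with probability $pK$. It is colored with probability $\theta K$ and keeps $i$ with probability $K$, so it stays uncolored with $i$ in its list with probability about $\nu=K(1-\theta K)$. Hence $x'=\nu x$ and $y'=y+xpK$. The degrees follow the same rule: a type $2$ edge stays of type $2$ with probability $\nu^2$ and becomes of type $1$ with probability $2\nu pK$, and a type $1$ edge stays with probability $\nu$, so
\[
d_2'=\nu^2d_2=\Delta x'^2,\qquad d_1'=\nu d_1+2\nu pK\,d_2=2\Delta x'y' .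
\]
Since $K\approx1$ in each round, $\Lambda\approx\Delta(y'^2-y^2)$ telescopes. As $y$ ends near $1/t$, the lists shrink in total by a factor of about $\exp(-\Delta/t^2)\ge\Delta^{-\gamma_0}$, \emph{however many rounds are run}. This is the factor met in the introduction. The lists start with about $t\ge(\Delta/\log\Delta)^{1/2}$ colors, so they stay polynomially long while the fraction of uncolored vertices, which falls by the factor $1-\theta K$ per round, is driven down to $\Delta^{-5}$.

\subsection{Parameters and sequences}
Let
\[
\lambda=\log\Delta,\quad\zeta=\frac1{20k},\quad C_k=(k-1)4^{k-1},\quad\gamma_0=\frac{\zeta}{8C_k},\quad\mu=\frac\Delta{t^{k-1}}\le\gamma_0\lambda,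
\]
\[
\theta=\lambda^{-2},\quad N=\lceil10\lambda^3\rceil,\quad\kappa=\Delta^{-\zeta/2},\quad\delta=\kappa^2=\Delta^{-\zeta},\quad F=\Delta^{3\zeta},\quad\eta=\Delta^{-26}.
\]
Here $N$ is the number of rounds, $\kappa$ the density of the reservoir, $\delta$ the relative error allowed per round, and $\eta n$ the absolute error in global counts. The essential relation is $N\delta\ll\kappa$: the reservoir can correct more than the rounds accumulate. We assume that $\Delta$ is large; each numerical inequality below that is given without comment holds once $\Delta$ exceeds a bound depending only on $k$. Note that $\Delta^{19\zeta}\le(\Delta/\lambda)^{1/(k-1)}\le t\le\Delta$.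

Define $\ell_0=\lceil(1-\kappa^{3/2})t\rceil$, $x_0=1$, $y_0=2\kappa/t$, $z_0=(1-\kappa)n$, and for $s\ge0$ and $1\le j\le k-1$
\begin{gather*}
p_s=\theta/\ell_s,\qquad\Gamma_s=(1+\delta)^{s+1},\qquad T_j^{(s)}=\Gamma_s\Delta\tbinom{k-1}jx_s^jy_s^{k-1-j},\qquad D_j^{(s)}=T_j^{(s)}+F,\\
K_s=\prod_{j=1}^{k-1}(1-p_s^j)^{D_j^{(s)}},\qquad\Lambda_s=\sum_{j=1}^{k-1}D_j^{(s)}p_s^j,\qquad\nu_s=K_s(1-\theta K_s),\\
\ell_{s+1}=\lceil(1-\delta)K_s\ell_s\rceil,\qquad x_{s+1}=\nu_sx_s,\qquad y_{s+1}=y_s+x_sp_sK_s,\qquad z_{s+1}=\nu_sz_s .
\end{gather*}
The number $\ell_s$ will be the common list size, $z_s$ the approximate number of lists containing a given color, and $D_j^{(s)}$ an upper bound for the number of edges of type $j$. The prediction $T_j^{(s)}$ eventually drops below $1$, where no concentration around the mean is available; the floor $F$ keeps the bound large enough, since $\delta^2F=\Delta^\zeta$. Put $P_s=\prod_{s'<s}K_{s'}$ and $u_s=\prod_{s'<s}(1-\theta K_{s'})$, the predicted fractions of colors left in a list and of vertices left uncolored. Then $x_s=P_su_s$, $z_s=z_0P_su_s$ and $u_s-u_{s+1}=\theta K_su_s$.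 Since $\ell_s\ge1$, we have $p_s\le\theta$ and $K_s,u_s\in(0,1]$ for all $s$.

\begin{lemma}\label{lem:sequences}
For $0\le s\le N$ we have $\Gamma_s\le2$, $\ell_s\ge tP_s/2\ge\Delta^{17\zeta}$, $p_s\le\Delta^{-17\zeta}$, $\Lambda_s\le\frac18$, $K_s\ge\frac12$, $\nu_s\ge\frac38$ and $z_s\ge n\Delta^{-22}$. Moreover $u_N\le\Delta^{-5}$.
\end{lemma}

\begin{proof}
Let $s\le N$. As $N\delta\to0$, we have $\Gamma_s\le2$ and $\ell_s\ge(1-\delta)^sP_s\ell_0\ge tP_s/2$. Hence $x_sp_s=P_su_s\theta/\ell_s\le2\theta u_s/t\le1/t$ and $x_sp_sK_s\le\frac2t(u_s-u_{s+1})$. Summing the latter, $y_s\le(2\kappa+2)/t\le3/t$. By the binomial theorem and the mean value theorem,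
\[
\sum_{j=1}^{k-1}T_j^{(s)}p_s^j=\Gamma_s\Delta\bigl[(x_sp_s+y_s)^{k-1}-y_s^{k-1}\bigr]\le2\Delta(k-1)\frac{2\theta u_s}t\Bigl(\frac4t\Bigr)^{k-2}=C_k\mu\theta u_s .
\]
Together with $\sum_{j\ge1}Fp_s^j\le2Fp_s$ this gives
\begin{equation}\label{eq:Lambda}
\Lambda_s\le C_k\mu\theta u_s+2Fp_s .
\end{equation}

We show $P_s\ge\Delta^{-\zeta}$ by induction; $P_0=1$. Suppose $P_{s'}\ge\Delta^{-\zeta}$ for all $s'\le s$. For these $s'$ we get $tP_{s'}/2\ge\Delta^{18\zeta}/2\ge\Delta^{17\zeta}$ and $p_{s'}\le\Delta^{-17\zeta}$, then $\Lambda_{s'}\le C_k\gamma_0/\lambda+2\Delta^{-14\zeta}\le\frac18$ from \eqref{eq:Lambda}, and then $K_{s'}\ge e^{-2\Lambda_{s'}}\ge\frac12$ and $\nu_{s'}\ge\frac12(1-\theta)\ge\frac38$. Now $\theta u_{s'}\le2\theta K_{s'}u_{s'}=2(u_{s'}-u_{s'+1})$, so $\sum_{s'\le s}\theta u_{s'}\le2$. For $s<N$, \eqref{eq:Lambda} and the choice of $\gamma_0$ give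
\[
P_{s+1}\ge\exp\Bigl(-2\sum_{s'\le s}\Lambda_{s'}\Bigr)\ge\exp\bigl(-4C_k\gamma_0\lambda-4N\Delta^{-14\zeta}\bigr)\ge e^{-1}\Delta^{-\zeta/2}\ge\Delta^{-\zeta}.
\]
Finally $u_N\le(1-\theta/2)^N\le e^{-5\lambda}=\Delta^{-5}$ and $u_N\ge(1-\theta)^N\ge e^{-2\theta N}\ge e^{-2}\Delta^{-20}$, so $z_s\ge z_N=z_0P_Nu_N\ge n\Delta^{-22}$.
\end{proof}

Two concentration bounds are used in every round. First, let $X$ be a sum of independent $0/1$ variables with $\mathbb{E}X\le M\le\bar M$ and $\bar M\ge F$. Lemma~\ref{lem:chernoff}(i) with $b=\delta\bar M/3$ and $M+b/3\le\frac{10}9\bar M$ gives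
\begin{equation}\label{eq:tail}
\Pr\bigl(X\ge M+\tfrac\delta3\bar M\bigr)\le\exp(-\delta^2\bar M/20)\le\exp(-\Delta^\zeta/20).
\end{equation}
Second, suppose that the vertices carry independent random data, and let $Q$ be the number of vertices $v$ with a property that is determined by the data of $v$ and its neighbors. We call such a $Q$ a \emph{local count}. Changing the data of one vertex changes $Q$ by at most $1+(k-1)\Delta\le k\Delta$, so Lemma~\ref{lem:mcd} gives
\begin{equation}\label{eq:local}
\Pr(|Q-\mathbb{E}Q|>\eta n)\le2\exp(-2n\Delta^{-54}/k^2)\le e^{-\Delta}.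
\end{equation}
This is the only place where $n\ge\Delta^{60}$ is used.

\subsection{States and invariants}
A \emph{state} consists of a partition of $V(H)$ into $U$ (the uncolored vertices), $R$, $B_1,\dots,B_t$ and a set of \emph{discarded} vertices, together with pairs $\pi(v)$ for $v\in R$ and lists $L(v)\subset[t]$ for $v\in U$. Put
\[
I_i=B_i\cup R_i,\qquad U_i=\{v\in U:i\in L(v)\},\qquad Z_i=|U_i| .
\]
An edge $e$ is \emph{$i$-live} if $e\subset I_i\cup U_i$; these are the edges that may still become monochromatic in color $i$. The \emph{type} of $e$ is $j(e)=|e\cap U|-1$, so for $v\in e\cap U$ it counts the other uncolored vertices of $e$. For $v\in U_i$ let $d_j(v,i)$ be the number of $i$-live edges of type $j$ at $v$. A state is \emph{good at time $s$} if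
\begin{enumerate}
\item[(S1)] every $i$-live edge has at least two vertices in $U$, for every $i$;
\item[(S2)] $|L(v)|=\ell_s$ for all $v\in U$;
\item[(S3)] $d_j(v,i)\le D_j^{(s)}$ for all $i$, all $v\in U_i$ and $1\le j\le k-1$;
\item[(S4)] $Z_i=z_s(1\pm\epsilon_s)$ for all $i$, where $\epsilon_s=3\kappa^{3/2}+4s\delta$;
\item[(S5)] at most $(s+1)\eta n$ vertices are discarded.
\end{enumerate}
Condition (S1) says that $I_i$ is independent and remains so if one vertex of $U_i$ is added. Note $\epsilon_s\le\epsilon_N\le\kappa/200$. Conditions (S2) and (S3) must hold at every uncolored vertex. We do not avoid the rare failures; we discard the vertices at which they occur, since Proposition~\ref{prop:nibble} allows a small leftover set. Discarding a vertex of $U$ destroys live edges and changes the type of no remaining live edge, so it preserves (S1) and does not increase any $d_j(v,i)$.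

\subsection{Round $0$: the reservoir}

\begin{lemma}\label{lem:round0}
There is a state with $B_1=\dots=B_t=\emptyset$ that is good at time $0$ and satisfies, with $m_{ij}$ as in Lemma~\ref{lem:reservoir},
\begin{equation}\label{eq:res}
m_{ij}\ge\frac{\kappa n}{t^2}\quad(i\ne j),\qquad|R_i|=\frac{2\kappa n}t\bigl(1\pm\kappa^{3/2}\bigr)\quad(i\in[t]).
\end{equation}
\end{lemma}

\begin{proof}
Independently, every vertex $v$ is \emph{marked} with probability $\kappa$, draws a uniform $2$-subset $\pi(v)\subset[t]$, and draws a uniform ordering $\omega_v$ of $[t]$. Call $u$ \emph{$i$-marked} if $u$ is marked and $i\in\pi(u)$; this has probability $y_0=2\kappa/t$. The color $i$ is \emph{hit at $v$} if some edge $e\ni v$ has all of $e\setminus v$ $i$-marked. This event is independent of the data of $v$, and its probability is at most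
\[
h:=\Delta y_0^{k-1}=2^{k-1}\kappa^{k-1}\mu\le2^{k-1}\kappa^2\lambda\le\kappa^{3/2}/4 .
\]
Here $k\ge3$ is used: a reservoir of density $\kappa$ disturbs the lists by the relative amount $h$, of order at most $\kappa^{k-1}\lambda$, and this has to be much smaller than the relative amount $\kappa$ that the reservoir can correct.

Let $R$ be the set of marked vertices $v$ such that no color of $\pi(v)$ is hit at $v$, and let $U^+=V(H)\setminus R$. For $v\in U^+$ let $L(v)$ consist of the first $\ell_0$ colors in the order $\omega_v$ that are not hit at $v$ (all of them, if there are fewer). Consider the provisional state with uncolored set $U^+$. It satisfies (S1): if an $i$-live edge $e$ has at most one vertex in $U^+$, let $v$ be that vertex, or any vertex of $e$ if there is none; then $e\setminus v\subset R_i$, so $i$ is hit at $v$, although $i\in L(v)$ or $v\in R_i$. Discard $v\in U^+$ if $|L(v)|<\ell_0$, or if $d_j(v,i)>D_j^{(0)}$ in the provisional state for some $i\in L(v)$ and some $j$. The resulting state satisfies (S1)--(S3).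

\emph{Few vertices are discarded.} Fix $v$, and let $X$ be the number of edges $e\ni v$ such that, for some color $i$, all of $e\setminus v$ is $i$-marked. Each such edge accounts for at most two colors, so at most $2X$ colors are hit at $v$. If $2X\le\kappa^{3/2}t$, the number of colors not hit is an integer that is at least $(1-\kappa^{3/2})t$, hence at least $\ell_0$. By linearity the sets $e\setminus v$ are disjoint, so $X$ is a sum of independent indicators, and $\mathbb{E}X\le th\le M:=\kappa^{3/2}t/4$. Lemma~\ref{lem:chernoff}(i) with $b=M$ gives $\Pr(X>2M)\le e^{-3M/8}\le e^{-\Delta^\zeta}$.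

Next fix $i$ and $j$. An $i$-live edge of type $j$ at $v$ has $k-1-j$ vertices in $R_i$. So $d_j(v,i)$ is at most the number of edges $e\ni v$ with at least $k-1-j$ $i$-marked vertices in $e\setminus v$. This is a sum of independent indicators with mean at most $M:=\Delta\binom{k-1}jy_0^{k-1-j}$, and $D_j^{(0)}=(1+\delta)M+F\ge M+\delta(M+F)$. By \eqref{eq:tail} with $\bar M=M+F$, it exceeds $D_j^{(0)}$ with probability at most $\exp(-\Delta^\zeta/20)$. So $v$ is discarded with probability at most $e^{-\Delta^\zeta}+k\Delta\exp(-\Delta^\zeta/20)\le\eta/4$, and by Markov's inequality (S5) holds with probability at least $\frac34$.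

\emph{Global counts.} A marked vertex fails to be in $R$ with conditional probability at most $2h$, whatever its pair. Hence $\mathbb{E}m_{ij}\ge n\kappa\binom t2^{-1}(1-2h)\ge\frac{2\kappa n}{t^2}(1-2h)$, the mean $\mathbb{E}|R_i|$ lies in $\frac{2\kappa n}t[1-2h,1]$, and $\Pr(v\in U^+)\in[1-\kappa,1-\kappa+2\kappa h]$. Let $Z_i^+$ be the number of $v\in U^+$ with $i\in L(v)$. If $i$ is one of $a\le t$ colors not hit at $v$, then it misses the first $\ell_0$ of them with probability $\max(0,1-\ell_0/a)\le\kappa^{3/2}$. So $\Pr(v\in U^+,\,i\notin L(v))\le h+\kappa^{3/2}$, and $|\mathbb{E}Z_i^+-z_0|\le\frac54\kappa^{3/2}n$.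

The at most $3\Delta^2$ quantities $m_{ij},|R_i|,Z_i^+$ are local counts. By \eqref{eq:local}, with positive probability all are within $\eta n$ of their means and (S5) holds. Then $|Z_i-z_0|\le\frac54\kappa^{3/2}n+2\eta n\le\epsilon_0z_0$, which is (S4), and \eqref{eq:res} holds because $2h\le\kappa^{3/2}/2$ and, as $t\le\Delta$, the error $\eta n$ is at most $\Delta^{-23}\kappa n/t^2$.
\end{proof}

\subsection{One round}

\begin{lemma}\label{lem:round}
Let $0\le s<N$. For every state that is good at time $s$ there is a state that is good at time $s+1$, has the same $R$ and $\pi$, and has classes $B_i'\supset B_i$ with $\bigl||B_i'\setminus B_i|-Z_ip_sK_s\bigr|\le\eta n$ for all $i$.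
\end{lemma}

The proof fills this subsection. We drop the index $s$ and write $\ell'=\ell_{s+1}$. The symbols $U,U_i,L(v),I_i$ and the words live and type refer to the given state.

\subsubsection*{The random experiment}
Each $v\in U$, independently, is activated with probability $\theta$, and if activated it \emph{picks} a uniform color from $L(v)$; by (S2) it picks each $i\in L(v)$ with probability $p$. For $v\in U_i$, an $i$-live edge $e\ni v$ \emph{hits $i$ at $v$} if all vertices of $(e\cap U)\setminus v$ pick $i$. This has probability $p^{j(e)}$, where $j(e)\ge1$ by (S1). The edges at $v$ are disjoint outside $v$, so by (S3)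
\[
\Pr(i\text{ is not hit at }v)=\prod_e(1-p^{j(e)})\ge K .
\]
This probability varies with $v$ and $i$, and the variation would favor some colors. We equalize it with independent coins: let $\xi(v,i)\in\{0,1\}$ equal $1$ with probability $\rho(v,i)=K/\Pr(i\text{ is not hit at }v)\le1$, and say that $i$ \emph{survives at $v$} if it is not hit at $v$ and $\xi(v,i)=1$. Then $i$ survives at $v$ with probability exactly $K$.

If $v$ picks $i$ and $i$ survives at $v$, then $v$ is \emph{colored $i$} and moves to $B_i$. Survival at $v$ is independent of the pick of $v$, so this has probability $pK$. Let $U^+$ be the set of $v\in U$ that are not colored. For $v\in U$ let $L^+(v)$ be the set of colors that survive at $v$, and let $L'(v)$ consist of the first $\min(\ell',|L^+(v)|)$ of them in a fresh uniform ordering $\omega_v$ of $[t]$; the random order makes the truncation fair to all colors. The data of $v$ are its pick, its coins and $\omega_v$. The \emph{provisional state} has uncolored set $U^+$, lists $L'$ and the enlarged sets $B_i'$ and $I_i'=B_i'\cup R_i$; let $U_i^+=\{v\in U^+:i\in L'(v)\}$,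 and let $d_j'$ denote its degrees. As $I_i'\cup U_i^+\subset I_i\cup U_i$, an edge that is $i$-live in the provisional state was $i$-live before.

\subsubsection*{Condition (S1) persists}
Let $e\subset I_i'\cup U_i^+$ have at most one vertex in $U^+$. Let $v$ be that vertex, or any vertex of $e\cap U$ if there is none; $e\cap U\ne\emptyset$ by (S1). All vertices of $(e\cap U)\setminus v$ lie in $I_i'\setminus I_i$, so they picked $i$, and $e$ hits $i$ at $v$. But $i$ survives at $v$, since $i\in L'(v)$ or $v$ was colored $i$. This is a contradiction.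

\subsubsection*{List sizes}
Fix $v\in U$. The survival events of different colors at $v$ are not independent, because one neighbor cannot pick two colors; but this makes them negatively associated. An edge $e\ni v$ hits at most one color at $v$: if it hits any, the set $(e\cap U)\setminus v$ is nonempty, and each of its vertices picks at most one color. So the indicators $\mathbf 1[e\text{ hits }i\text{ at }v]$, $i\in L(v)$, are negatively associated by Lemma~\ref{lem:NA}(i). These families are independent over $e$ and independent of the variables $1-\xi(v,i)$, so all together are negatively associated by (ii). The indicator that $i$ survives at $v$ is a nonincreasing function of the variables with index $i$, so the survival indicators are negatively associated by (iii). As $\mathbb{E}|L^+(v)|=K\ell$ and $\delta^2K\ell\ge\Delta^{15\zeta}/2$, part (iv) gives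
\begin{equation}\label{eq:lists}
\Pr\bigl(\bigl||L^+(v)|-K\ell\bigr|>\delta K\ell\bigr)\le2e^{-\delta^2K\ell/3}\le e^{-\Delta^\zeta}.
\end{equation}

\subsubsection*{Two colors at one vertex}
The factor $\nu$ arises from the event that $i$ survives at a vertex that is colored with another color $i'$, so we need the joint survival of two colors. For $\phi,\psi\in[0,\frac12]$,
\begin{equation}\label{eq:pairineq}
(1-\phi)(1-\psi)(1-4\phi\psi)\le1-\phi-\psi\le(1-\phi)(1-\psi),
\end{equation}
because $1-\phi-\psi=(1-\phi)(1-\psi)-\phi\psi$ and $4(1-\phi)(1-\psi)\ge1$. Let $u\in U$ and let $i\ne i'$ be in $L(u)$. For an edge $f\ni u$ let $\phi_f,\psi_f\le p$ be the probabilities that $f$ hits $i$, respectively $i'$, at $u$ (zero if $f$ is not live for the color). By (S3), $\sum_f\phi_f\psi_f\le p\sum_f\phi_f\le p\Lambda$. Let $\mathcal F$ be any set of edges at $u$, and let $S(i)$ be the event that $\xi(u,i)=1$ and no $f\in\mathcal F$ hits $i$ at $u$; define $S(i')$ likewise. No $f$ hits both colors, so $\Pr(S(i)\cap S(i'))=\rho(u,i)\rho(u,i')\prod_{f\in\mathcal F}(1-\phi_f-\psi_f)$, while $\Pr(S(i))\Pr(S(i'))=\rho(u,i)\rho(u,i')\prod_{f\in\mathcal F}(1-\phi_f)(1-\psi_f)$.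 By \eqref{eq:pairineq},
\begin{equation}\label{eq:pair}
(1-4p\Lambda)\Pr(S(i))\Pr(S(i'))\le\Pr(S(i)\cap S(i'))\le\Pr(S(i))\Pr(S(i')).
\end{equation}

\subsubsection*{Degrees: removing the dependence through one edge}
Fix $i$, $v\in U_i$ and $1\le j\le k-1$. Let $\mathcal E$ be the set of $i$-live edges at $v$, and let $\mathcal U$ be the set of vertices $u\ne v$ of $U$ that lie in an edge of $\mathcal E$. For $u\in\mathcal U$ let $e_u$ be the edge containing $u$ and $v$, which is unique by linearity. Let $\alpha_u$ be the event that $u\in U^+$ and $i\in L^+(u)$, and $\beta_u$ the event that $u$ is colored $i$. If $v\in U_i^+$, every edge $e$ counted by $d_j'(v,i)$ lies in $\mathcal E$, and of the vertices of $(e\cap U)\setminus v$ exactly $j$ satisfy $\alpha_u$ and the others satisfy $\beta_u$.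

The events $\alpha_u,\beta_u$ for different $u$ are dependent, since $e_u$ itself can hit a color at $u$, and this involves $v$ and the other vertices of $e_u$. We replace them by slightly larger events that ignore $e_u$. Condition on the data of $v$, and let $i_v$ be its pick, if any. For $u\in\mathcal U$ and $i'\in L(u)$ let $S(u,i')$ be the event that $\xi(u,i')=1$ and no edge $f\ni u$ with $f\ne e_u$ hits $i'$ at $u$. Put
\begin{align*}
\beta_u^*&=\{u\text{ picks }i\}\cap S(u,i),\\
\alpha_u^*&=S(u,i)\setminus\{u\text{ picks some }i'\in L(u)\setminus\{i,i_v\}\text{ for which }S(u,i')\text{ holds}\}.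
\end{align*}
If $i$ survives at $u$ then $S(u,i)$ holds, so $\beta_u\subset\beta_u^*$ and $\alpha_u\subset S(u,i)$. Suppose that $u\in U^+$ picks $i'\notin\{i,i_v\}$ and $S(u,i')$ holds. As $u$ is not colored, $i'$ does not survive at $u$, so $e_u$ hits $i'$ at $u$. Then $v\in(e_u\cap U)\setminus u$ picks $i'$, contrary to $i'\ne i_v$. Hence $\alpha_u\subset\alpha_u^*$. For $e\in\mathcal E$ let $Y_e$ be the indicator that some $j$ vertices of $(e\cap U)\setminus v$ satisfy $\alpha_u^*$ and the other $j(e)-j$ satisfy $\beta_u^*$ (so $Y_e=0$ if $j(e)<j$). Then $d_j'(v,i)\le X:=\sum_{e\in\mathcal E}Y_e$ whenever $v\in U_i^+$.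

\subsubsection*{Degrees: independence}
Given $i_v$, the events $\alpha_u^*,\beta_u^*$ depend only on the data of $u$ and of the vertices in $N_u=\bigcup\{f\setminus u:f\ni u,\ f\ne e_u\}$. We claim that $v\notin N_u$ and that the sets $\{u\}\cup N_u$, $u\in\mathcal U$, are pairwise disjoint. This is the only use of the absence of $3$- and $4$-cycles. Let $u\ne u'$ be in $\mathcal U$, and write $e=e_u$, $e'=e_{u'}$. If $e\ne e'$, then $e\cap e'=\{v\}$, so $u\notin e'$ and $u'\notin e$.
\begin{itemize}
\item If $v\in N_u$, an edge $f\ne e$ contains $u$ and $v$, and $e,f$ form a $2$-cycle.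
\item Let $u'\in N_u$, so that an edge $f\ne e$ contains $u$ and $u'$. If $e=e'$, then $e,f$ form a $2$-cycle. If $e\ne e'$, then $f\ne e'$ because $u\notin e'$, and $e,f,e'$ form a $3$-cycle on $v,u,u'$. So $u'\notin N_u$, and by symmetry $u\notin N_{u'}$.
\item Let $w\in N_u\cap N_{u'}$, with edges $f\ne e$ containing $u,w$ and $f'\ne e'$ containing $u',w$. By the previous cases $w\notin\{v,u,u'\}$, and $f\ne f'$, as otherwise $u'\in N_u$. If $e=e'$, then $f,f',e$ form a $3$-cycle on $u,w,u'$. If $e\ne e'$, then $f\ne e'$ and $f'\ne e$ because $u\notin e'$ and $u'\notin e$, and $e,f,f',e'$ form a $4$-cycle on $v,u,w,u'$.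
\end{itemize}
So, given the data of $v$, the pairs $(\alpha_u^*,\beta_u^*)$, $u\in\mathcal U$, are independent, the $Y_e$ are independent, and the events $S(u,\cdot)$ have their unconditional distribution.

\subsubsection*{Degrees: the mean}
Let $u\in\mathcal U$. Ignoring an edge can only help survival, so $\Pr(S(u,i'))\ge K$ for all $i'\in L(u)$. Since $j(e_u)\ge1$, we have $\Pr(S(u,i))=K/(1-p^{j(e_u)})\le K(1+2p)$. The pick of $u$ is independent of the events $S(u,\cdot)$, so $\Pr(\beta_u^*)\le pK(1+2p)$. The events that $u$ picks $i'$ are disjoint for different $i'$, and $|L(u)\setminus\{i,i_v\}|\ge\ell-2$. By \eqref{eq:pair} with $\mathcal F$ the set of edges at $u$ other than $e_u$, and using $\ell p=\theta$, $\Lambda\le\frac18$ and $\nu\ge\frac38$,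
\[
\Pr(\alpha_u^*)\le K(1+2p)-(\theta-2p)K^2(1-4p\Lambda)\le K-\theta K^2+2p+2p+\tfrac p2\le\nu(1+20p).
\]
A union bound over the choice of the $j$ vertices gives $\Pr(Y_e=1)\le(1+20p)^k\binom{j'}j\nu^j(pK)^{j'-j}$ for an edge of type $j'\ge j$. As $(1+20p)^k\le1+\delta^2$, (S3) yields
\[
\mathbb{E}X\le(1+\delta^2)\sum_{j'=j}^{k-1}\bigl(T_{j'}^{(s)}+F\bigr)\tbinom{j'}j\nu^j(pK)^{j'-j}.
\]
By the identity $\binom{k-1}{j'}\binom{j'}j=\binom{k-1}j\binom{k-1-j}{j'-j}$, the terms with $T$ add up to
\[
\Gamma_s\Delta\tbinom{k-1}j(\nu x_s)^j\sum_{j'=j}^{k-1}\tbinom{k-1-j}{j'-j}(x_spK)^{j'-j}y_s^{k-1-j'}=\Gamma_s\Delta\tbinom{k-1}jx_{s+1}^jy_{s+1}^{k-1-j}=:T^* .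
\]
In the terms with $F$, the term $j'=j$ is at most $F(1-\theta K)\le F(1-\theta/2)$ because $j\ge1$, and the others add up to at most $Fk2^kp=Fk2^k\theta/\ell\le F\theta/6$. So
\[
\mathbb{E}X\le M:=(1+\delta^2)\bigl(T^*+(1-\tfrac\theta3)F\bigr)\le\bar M:=(1+\delta^2)(T^*+F).
\]
The new bound is $D_j^{(s+1)}=(1+\delta)T^*+F$. It leaves room in both parts, through the factor $\Gamma$ and because $F$ does not shrink:
\[
D_j^{(s+1)}-M\ge(\delta-\delta^2)T^*+(\tfrac\theta3-\delta^2)F\ge\tfrac\delta3\bar M .
\]
By \eqref{eq:tail}, $\Pr(X>D_j^{(s+1)})\le\exp(-\Delta^\zeta/20)$, conditionally on the data of $v$ and hence unconditionally.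

\subsubsection*{Discarding}
Discard $v\in U^+$ if $|L^+(v)|<\ell'$, or if $d_j'(v,i)>D_j^{(s+1)}$ for some $i\in L'(v)$ and some $j$. The new state satisfies (S1)--(S3) at time $s+1$. If $|L^+(v)|\ge(1-\delta)K\ell$, then $|L^+(v)|\ge\ell'$ by integrality. So by \eqref{eq:lists} and a union bound over $i\in L(v)$ and $j$, each vertex is discarded with probability at most $e^{-\Delta^\zeta}+k\Delta\exp(-\Delta^\zeta/20)\le\eta/4$. By Markov's inequality, with probability at least $\frac34$ at most $\eta n$ vertices are discarded in this round, which gives (S5).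

\subsubsection*{Global counts}
Let $v\in U_i$. Subtracting the events that $v$ is colored $i$ or colored $i'\ne i$,
\[
\Pr(v\in U^+,\ i\in L^+(v))=K-pK-p\sum_{i'\in L(v)\setminus\{i\}}\Pr(i\text{ and }i'\text{ survive at }v).
\]
By \eqref{eq:pair} with $\mathcal F$ the set of all edges at $v$, each of the $\ell-1$ terms lies in $K^2[1-4p\Lambda,1]$. So the left side is at least $K-pK-\theta K^2=\nu-pK$ and at most $\nu-pK+pK^2+4p\Lambda\theta\le\nu+p$. Given all data except $\omega_v$, a color of $L^+(v)$ is in $L'(v)$ with probability $\min(1,\ell'/|L^+(v)|)$, which is at least $\frac{1-\delta}{1+\delta}\ge1-2\delta$ unless $|L^+(v)|>(1+\delta)K\ell$. By \eqref{eq:lists},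
\[
(1-2\delta)\bigl(\nu-p-e^{-\Delta^\zeta}\bigr)\le\Pr(v\in U_i^+)\le\nu+p,
\]
and since $p\le\delta^2$ and $\nu\ge\frac38$, this probability lies in $\nu[1-3\delta,1+\delta]$. Thus $\mathbb{E}|U_i^+|\in\nu Z_i[1-3\delta,1+\delta]$, and $\mathbb{E}|B_i'\setminus B_i|=Z_ipK$.

These $2t$ quantities are local counts. By \eqref{eq:local}, with positive probability all are within $\eta n$ of their means and at most $\eta n$ vertices are discarded. Fix such an outcome. The new value $Z_i'$ differs from $\mathbb{E}|U_i^+|$ by at most $2\eta n\le\delta z_{s+1}$, by Lemma~\ref{lem:sequences}. As $z_{s+1}=\nu z_s$, (S4) at time $s$ gives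
\[
1-\epsilon_s-4\delta\le(1-\epsilon_s)(1-3\delta)-\delta\le\frac{Z_i'}{z_{s+1}}\le(1+\epsilon_s)(1+\delta)+\delta\le1+\epsilon_s+4\delta ,
\]
which is (S4) at time $s+1$. This proves Lemma~\ref{lem:round}.

\subsection{Proof of Proposition~\ref{prop:nibble}}
Start from the state of Lemma~\ref{lem:round0} and apply Lemma~\ref{lem:round} $N$ times; let $Z_i^{(s)}$ be the value of $Z_i$ at time $s$. Let $R,B_1,\dots,B_t$ be the sets of the final state, and let $W$ consist of its set $U$ and the discarded vertices. Part (b) follows from (S1).

For (a), double counting with (S2) and (S4) gives $|U|\ell_N=\sum_iZ_i^{(N)}\le2tz_N\le2tnP_Nu_N$. As $\ell_N\ge tP_N/2$, we get $|U|\le4nu_N\le4n\Delta^{-5}$. With (S5), $|W|\le4n\Delta^{-5}+(N+1)\eta n\le n\Delta^{-4}$.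

For (c), we show that the even split of the reservoir gives all colors nearly $n/t$ vertices. Let $B^*=\sum_{s<N}z_sp_sK_s\ge z_0p_0K_0\ge n\theta/(4t)$. By Lemma~\ref{lem:round}, $|B_i|$ is within $N\eta n\le\delta B^*$ of $\sum_{s<N}Z_i^{(s)}p_sK_s=B^*(1\pm\epsilon_N)$. Put $\epsilon=\kappa/100\ge\epsilon_N+\delta$, $g_i=|B_i|+\frac12|R_i|$ and $g^*=B^*+\kappa n/t$. By \eqref{eq:res}, $g_i=g^*(1\pm\epsilon)$ for all $i$. We need not evaluate $g^*$, since the sum of the $g_i$ is known: $\sum_ig_i=\sum_i|B_i|+|R|=n-|W|\in[(1-\epsilon)n,n]$. Therefore $\frac{1-\epsilon}{1+\epsilon}\cdot\frac nt\le g^*\le\frac1{1-\epsilon}\cdot\frac nt$, and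
\[
(1-3\epsilon)\frac nt\le\frac{(1-\epsilon)^2}{1+\epsilon}\cdot\frac nt\le g_i\le\frac{1+\epsilon}{1-\epsilon}\cdot\frac nt\le(1+3\epsilon)\frac nt .
\]
For $a_1,\dots,a_t$ as in (c), this and \eqref{eq:res} give
\[
\bigl|a_i-\tfrac12|R_i|\bigr|=\Bigl|\Bigl(a_i+|B_i|-\frac nt\Bigr)-\Bigl(g_i-\frac nt\Bigr)\Bigr|\le\frac n{t\Delta}+\frac{3\kappa n}{100t}\le\frac{\kappa n}{4t}\le\frac t4\min_{j\ne j'}m_{jj'},
\]
and Lemma~\ref{lem:reservoir} applies. \hfill$\square$

\section{A random partition with prescribed part sizes}\label{sec:partition}

Split the vertices at random into $m$ parts and give each part its own $r/m$ colors. A vertex keeps about $d/m^{k-1}$ of its edges inside its part, so the ratio $d/r^{k-1}$ is preserved. If $m^{k-1}\approx d^{1-\varepsilon}$, the new degree is about $d^\varepsilon$, and its logarithm is still a constant fraction of $\log d$. Two things are gained: the number $n/m$ of vertices in a part is a large power of the new degree, and few short cycles fall inside a part. The parts must have exactly prescribed sizes, so we use a random bijection.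

Fix $\varepsilon=1/200$, and for an integer $d\ge2$ let
\[
m=\lceil d^{(1-\varepsilon)/(k-1)}\rceil,\qquad D=\lceil e^22^{k-1}d/m^{k-1}\rceil .
\]
Since $k\ge3$ and $d^{1-\varepsilon}\le m^{k-1}\le2^{k-1}d^{1-\varepsilon}$,
\begin{equation}\label{eq:mD}
m\le2d^{1/2},\qquad d^\varepsilon\le D\le e^22^kd/m^{k-1}\le e^22^kd^\varepsilon .
\end{equation}

\begin{lemma}\label{lem:partition}
Let $d$ be sufficiently large in terms of $k$. Let $H$ be a linear $k$-graph with maximum degree at most $d$ and $n\ge d$ vertices, and let $n_1,\dots,n_m$ be integers with sum $n$ and $n/(2m)\le n_j\le2n/m$. Then there are a partition $V(H)=V_1\sqcup\dots\sqcup V_m$ with $|V_j|=n_j$ and sets $E_j\subset V_j$ such that, for all $j$, $H[V_j]$ has maximum degree at most $D$, $|E_j|\le n_jD^{-4}$, and $H[V_j\setminus E_j]$ has no cycles of length $2,3,4$.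
\end{lemma}

\begin{proof}
Let $Y=Y_1\sqcup\dots\sqcup Y_m$ be a set of slots with $|Y_j|=n_j$, let $\sigma\colon V(H)\to Y$ be a uniformly random bijection, and $V_j=\sigma^{-1}(Y_j)$. The degree bound must hold at every vertex, which calls for the local lemma; the short cycles are then counted in the conditioned space.

\emph{Degrees.} A \emph{star} is a vertex $v$ with a set of $D$ edges at $v$. By linearity the union $S$ of these edges has $w:=(k-1)D+1\le kD$ vertices. Let $\mathcal B$ consist of all injections $S\to Y_j$, over all stars and all $j$. For one star, \eqref{eq:falling} gives $\sum_\tau\Pr(A_\tau)\le\sum_j(n_j/n)^w\le(2/m)^{w-1}$. A vertex $z$ is the center of at most $\binom dD$ stars. It lies in at most $(k-1)d\binom{d-1}{D-1}=(k-1)D\binom dD$ stars with another center: choose the edge through $z$, the center in it, and the other edges. So $z$ lies in at most $kD\binom dD$ stars. For a slot $z\in Y_j$ there are at most $n\binom dD$ stars and $w$ choices of the vertex sent to $z$, and each choice contributes at most $(n_j-1)_{w-1}/(n)_w\le\frac1n(2/m)^{w-1}$. In both cases the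 sum in Lemma~\ref{lem:LLL} is at most
\[
kD\binom dD\Bigl(\frac2m\Bigr)^{(k-1)D}\le kD\Bigl(\frac{e2^{k-1}d}{Dm^{k-1}}\Bigr)^D\le kDe^{-D}=:\varphi ,
\]
by the definition of $D$. As $D\to\infty$ with $d$, we have $8kD\varphi\le1$ and $64k\varphi\le1$. So $\mathcal G=G(\mathcal B)$ has positive probability, and on $\mathcal G$ every $H[V_j]$ has maximum degree less than $D$. For a nonempty set $S$ of at most $8k$ vertices, summing the conditional bound of Lemma~\ref{lem:LLL} over the injections $S\to Y_j$ gives
\begin{equation}\label{eq:cond}
\Pr(S\subset V_j\mid\mathcal G)\le2(n_j)_{|S|}/(n)_{|S|}\le2(n_j/n)^{|S|}.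
\end{equation}

\emph{Configurations.} A \emph{configuration} is the edge set of a $3$-cycle, or of a $4$-cycle in which $e_1\cap e_3=e_2\cap e_4=\emptyset$. By linearity, consecutive edges meet only in the vertex of the cycle, so the union of the edges has $3k-3$, respectively $4k-4$, vertices. Every other $4$-cycle contains a $3$-cycle. Indeed, say $w\in e_1\cap e_3$, the other case being a rotation. Then $w\ne v_2$, else $e_2,e_3$ share $v_2,v_3$, and $w\ne v_3$, else $e_1,e_2$ share $v_2,v_3$; so $e_1,e_2,e_3$ form a $3$-cycle on $w,v_2,v_3$. Let $Q_j$ be the number of configurations inside $V_j$ and $E_j$ the union of their edges. Then $H[V_j\setminus E_j]$ has no cycles of length $2,3,4$, and $|E_j|\le4kQ_j$.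

There are at most $nd^2k^2$ configurations with three edges: choose $v_1$, the edges $e_1,e_3$ at $v_1$, and $v_2\in e_1$, $v_3\in e_3$; then $e_2$ is determined by linearity. There are at most $nd^3k^3$ with four edges: choose $v_1$, $e_1$, $e_4$, then $v_2\in e_1$, $e_2\ni v_2$, $v_3\in e_2$ and $v_4\in e_4$; then $e_3$ is determined. Let $M_j=\sum(n_j/n)^{|S|}$, summed over all configurations, with $S$ the union of the edges. Using $m^{a(k-1)-1}\ge d^{a(1-\varepsilon)}/(2d^{1/2})$ for $a=3,4$,
\[
M_j\le k^3n_j\Bigl[d^2\Bigl(\frac2m\Bigr)^{3k-4}+d^3\Bigl(\frac2m\Bigr)^{4k-5}\Bigr]=O_k\bigl(n_jd^{-1/2+4\varepsilon}\bigr).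
\]

\emph{Second moment.} Markov's inequality for $Q_j$ bounds $\Pr(Q_j>n_jd^{-1/8}\mid\mathcal G)$ only by $O_k(d^{-3/8+4\varepsilon})$, too weak for a union bound over $m\approx d^{(1-\varepsilon)/2}$ parts when $k=3$. We apply it to $Q_j^2$, the number of ordered pairs of configurations in $V_j$. For vertex-disjoint pairs, \eqref{eq:cond} applies to the union, which has fewer than $8k$ vertices, and gives conditional expectation at most $2M_j^2$. On $\mathcal G$, a vertex of $V_j$ lies in at most $k^3D^2$ configurations with three edges inside $V_j$: choose the edge $e_1$ through it, $v_1,v_2\in e_1$, the edge $e_2\ni v_2$ and $v_3\in e_2$. It lies in at most $k^4D^3$ with four edges: choose $e_1,v_1,v_2$, then $e_2\ni v_2$, $e_4\ni v_1$, $v_3\in e_2$, $v_4\in e_4$. So the number of intersecting pairs is at most $8k^5D^3Q_j$, and $\mathbb{E}[Q_j\mid\mathcal G]\le2M_j$. Since $D^3=O_k(d^{3\varepsilon})$ and $n_j\ge n/(2m)\ge d^{1/2}/4$,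
\begin{align*}
\Pr(Q_j>n_jd^{-1/8}\mid\mathcal G)&\le\frac{2M_j^2+16k^5D^3M_j}{n_j^2d^{-1/4}}\\
&=O_k\bigl(d^{1/4}(d^{-1+8\varepsilon}+d^{-1/2+7\varepsilon}/n_j)\bigr)=O_k\bigl(d^{-3/4+8\varepsilon}\bigr).
\end{align*}
The sum over $m\le2d^{1/2}$ parts is less than $1$ for large $d$. So some bijection in $\mathcal G$ has $|E_j|\le4kn_jd^{-1/8}$ for all $j$, and $4kd^{-1/8}\le D^{-4}$ because $D^4=O_k(d^{1/50})$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Constants and easy ranges}
Let $C_0=(k2^{k+3})^{1/(k-1)}$ and $\gamma=\min(\gamma_0,c_*^{-(k-1)})$, with $\gamma_0$ from Proposition~\ref{prop:nibble} and $c_*$ from Corollary~\ref{cor:FM}. Choose $c_1\ge c_*$ with $\gamma\varepsilon(c_1/8)^{k-1}\ge e^22^k$. Then choose $d_0=d_0(k)$ so large that for $d>d_0$ Lemma~\ref{lem:partition} applies, $d,D\ge\max(\Delta_*,\Delta_1)$, and the numerical inequalities below hold. Finally choose $c\ge c_1$ with $c^{k-1}\ge C_0^{k-1}\log d_0$.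

Let $H$ be linear with maximum degree $d$ and $n$ vertices, and let $r>c(d/\log d)^{1/(k-1)}$. If $r\ge C_0d^{1/(k-1)}$, Theorem~\ref{thm:general} applies. This includes the case $d\le d_0$, where $r^{k-1}>c^{k-1}d/\log d\ge C_0^{k-1}d$. So let $d>d_0$ and $c_1(d/\log d)^{1/(k-1)}<r<C_0d^{1/(k-1)}$. The edges at a vertex of degree $d$ show $n\ge1+(k-1)d>2d$.

\subsection*{Reduction to even $r$}
Lemma~\ref{lem:absorb} produces color classes in pairs. Suppose that $r$ is odd, and write $n=qr+b$ with $0\le b\le r-1$. By Corollary~\ref{cor:FM}, $\chi(H)\le r$, so some independent set has at least $n/r$ vertices, and a subset of it has exactly $q$. Remove this subset. The rest has $q(r-1)+b\ge n/2\ge d$ vertices, so in an equitable $(r-1)$-coloring of it all classes have size $q$ or $q+1$; together with the removed set they form an equitable $r$-coloring of $H$. As $r-1\ge r/2$, it suffices to treat the following case: $H$ is linear with maximum degree at most $d$ and $n\ge d$ vertices, $r=2t_0$ is even, and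
\[
\tfrac{c_1}2(d/\log d)^{1/(k-1)}\le r\le C_0d^{1/(k-1)} .
\]

\subsection*{Distributing the colors}
Let $q=\lfloor n/r\rfloor$ and fix target sizes in $\{q,q+1\}$ for the $r$ classes, with sum $n$. Arrange the classes into $t_0$ pairs, and distribute the pairs into $m$ groups, where group $j$ has $t_j\in\{\lfloor t_0/m\rfloor,\lceil t_0/m\rceil\}$ pairs. Let $n_j$ be the sum of the target sizes in group $j$, so $2t_jq\le n_j\le2t_j(q+1)$. Both $t_0/m\ge\frac{c_1}8(d^\varepsilon/\log d)^{1/(k-1)}$ and $n/r\ge d^{1/2}/C_0$ tend to infinity with $d$. Hence $t_j=(1+o(1))t_0/m$, $q=(1+o(1))n/r$ and $n_j=(1+o(1))n/m$, so that $n/(2m)\le n_j\le2n/m$. Let $V_j,E_j$ be given by Lemma~\ref{lem:partition}. It suffices to partition each $V_j$ into independent sets with the $2t_j$ target sizes of group $j$.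

\subsection*{Inside one part}
Fix $j$, let $t=t_j$ and $n'=|V_j\setminus E_j|$. We check the hypotheses of Proposition~\ref{prop:nibble} for $H[V_j\setminus E_j]$ with $\Delta=D$. By \eqref{eq:mD}, $n'\ge n_j/2\ge d^{1/2}/8\ge D^{60}$, as $D^{60}=O_k(d^{3/10})$. Next, $t\le t_0/m+1\le C_0d^{\varepsilon/(k-1)}\le d^\varepsilon\le D$. Finally $t\ge t_0/(2m)\ge\frac{c_1}8(d/\log d)^{1/(k-1)}/m$ and $\log D\ge\varepsilon\log d$, so
\begin{equation}\label{eq:enough}
\gamma t^{k-1}\log D\ge\gamma\varepsilon\Bigl(\frac{c_1}8\Bigr)^{k-1}\frac d{m^{k-1}}\ge e^22^k\frac d{m^{k-1}}\ge D .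
\end{equation}
As $\gamma\le\gamma_0$, the proposition yields $W,R,B_1,\dots,B_t$ and $\pi$. Let $J=W\cup E_j$, so $|J|\le2n_jD^{-4}$. The $k$-graph $H[J]$ is linear with maximum degree at most $D$, and \eqref{eq:enough} with $\gamma\le c_*^{-(k-1)}$ gives $t\ge c_*(D/\log D)^{1/(k-1)}$. By Corollary~\ref{cor:FM}, $J=J_1\sqcup\dots\sqcup J_t$ with independent, possibly empty, sets $J_i$.

Let the $i$th pair of the group have target sizes $s_{i,1},s_{i,2}$, and let $\Sigma_i=s_{i,1}+s_{i,2}\in\{2q,2q+1,2q+2\}$. The $\Sigma_i$ have average $n_j/t$, so $|\Sigma_i-n_j/t|\le2$. Put $a_i=\Sigma_i-|J_i|-|B_i|$. Then $\sum_ia_i=n_j-|J|-\sum_i|B_i|=|R|$, and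
\[
\Bigl|a_i+|B_i|-\frac{n'}t\Bigr|\le\Bigl|\Sigma_i-\frac{n_j}t\Bigr|+|J_i|+\frac{|E_j|}t\le2+3n_jD^{-4}\le\frac{n_j}{2D^2}\le\frac{n'}{tD}.
\]
By part (c), the vertices of $R$ can choose colors so that $I^{(i)}=B_i\cup\{v\in R:v\text{ chooses }i\}$ has $\Sigma_i-|J_i|$ vertices, and $I^{(i)}$ is independent by part (b). The sets $I^{(i)}\cup J_i$, $i\in[t]$, partition $V_j$.

Apply Lemma~\ref{lem:absorb} in $G=H[V_j]$ to $I^{(i)}$ and $J_i$. From $n_j\le2t(q+1)\le4tq$ we get $q\ge n_j/(4D)$. Hence $|J_i|\le2n_jD^{-4}\le q\le s_{i,1}$ and $|N(J_i)|\le kD|J_i|\le2kn_jD^{-3}\le q\le s_{i,2}$. So $I^{(i)}\cup J_i$ splits into independent sets of sizes $s_{i,1}$ and $s_{i,2}$. Doing this for all $i\le t_j$ and all $j\le m$ gives an equitable $r$-coloring of $H$. \hfill$\square$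

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

A sparse random $k$-graph has no large independent set, and it becomes linear and of bounded degree after a few edges are deleted. We show that the deletions are too few to create a large independent set. Let $C\ge1$ satisfy $C^{k-1}\ge384k$.

\begin{lemma}\label{lem:random}
There is $d_1=d_1(k)$ such that for every $d\ge d_1$ and all sufficiently large $n$ there is a linear $k$-graph on $n$ vertices with maximum degree at most $d$ in which every set of $x=\lceil Cn(\log d/d)^{1/(k-1)}\rceil$ vertices contains an edge.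
\end{lemma}

\begin{proof}
Fix a large $d$ and let $n\to\infty$; then $n/d\le x\le n$. Include each $k$-subset of $[n]$ as an edge independently with probability $p=\frac d8/\binom{n-1}{k-1}$.

(i) There are at most $\binom nk\binom k2\binom{n-2}{k-2}=O_k(n^{2k-2})$ pairs of $k$-sets sharing two or more vertices, and $p^2=O_k(d^2n^{-(2k-2)})$. So the expected number of such pairs of edges is at most a number $b=b(k,d)$, and with probability at least $\frac34$ there are at most $4b$ of them.

(ii) The degree $X$ of a vertex is binomial with mean $d/8$, so $\Pr(X=s)\le(ed/(8s))^s\le(e/8)^s$ for $s>d$. The expected number of edges at vertices of degree greater than $d$ is at most $n\sum_{s>d}s(e/8)^s\le nd^{-2}$ for large $d$. With probability at least $\frac34$ there are at most $4nd^{-2}$ such edges.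

(iii) For large $n$ we have $\binom xk\ge x^k/(2\,k!)$, so the expected number of edges inside a fixed $x$-set is at least
\[
\frac{x^k}{2\,k!}\cdot\frac d8\cdot\frac{(k-1)!}{n^{k-1}}=\frac{xd}{16k}\Bigl(\frac xn\Bigr)^{k-1}\ge M:=\frac{C^{k-1}}{16k}\,x\log d\ge24x\log d .
\]
By Lemma~\ref{lem:chernoff}(iii), it contains fewer than $M/2$ edges with probability at most $e^{-M/8}\le e^{-3x\log d}$. There are at most $(en/x)^x\le(ed)^x\le e^{2x\log d}$ sets of size $x$. So with probability at least $1-e^{-x\log d}=1-o(1)$, every $x$-set contains at least $M/2\ge x$ edges.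

With positive probability all three events hold. Delete one edge from each pair in (i) and all edges in (ii). The result is linear with maximum degree at most $d$. At most $4b+4nd^{-2}<n/d\le x$ edges were deleted, for $d>4$ and large $n$, so every $x$-set still contains an edge.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $S_d$ be the linear $k$-graph formed by $d$ edges that pairwise meet exactly in one common vertex. For $d\ge d_1$, take the $k$-graph of Lemma~\ref{lem:random}. Its independent sets have at most $x-1<Cn(\log d/d)^{1/(k-1)}$ vertices, so every proper coloring uses more than $C^{-1}(d/\log d)^{1/(k-1)}$ colors. Adding a disjoint copy of $S_d$ keeps it linear, makes the maximum degree exactly $d$, and does not lower the chromatic number. For $2\le d<d_1$, take $S_d$ with any number of isolated vertices; it has an edge, so it needs two colors. Choose $c'\le1/C$ so small that $c'(d/\log d)^{1/(k-1)}<2$ for $2\le d<d_1$.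
\end{proof}

\begin{thebibliography}{9}

\bibitem{DR}
Dubhashi and Ranjan, Random Struct. Alg. 13 (1998), 99--124.

\bibitem{FM}
Frieze and Mubayi, \emph{Coloring simple hypergraphs}, J. Combin. Theory Ser. B 103 (2013), 767--794.

\bibitem{JP}
Joag-Dev and Proschan, Ann. Statist. 11 (1983), 286--295.

\bibitem{KM}
Hal Kierstead and Dhruv Mubayi, \emph{Toward a Hajnal-Szemeredi theorem for hypergraphs}, arXiv:1005.4079 (2010).

\end{thebibliography}
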